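\title{Hereditarily minimal locally compact groups\\ with proper nontrivial center}

\begin{abstract}
A Hausdorff topological group is hereditarily minimal if none of its subgroups admits a strictly coarser Hausdorff group topology. We show that for every odd prime $p$ there are infinitely many non-discrete hereditarily minimal locally compact groups $G$ with $\{e\}\neq Z(G)\neq G$ and $Z(G)\cong\mathbb Z_p$. They are obtained from Adian's torsion-free central extensions of free Burnside groups by completing the center. Conversely, every non-discrete hereditarily minimal locally compact group with proper nontrivial center is torsion-free, its center is open and isomorphic to $\mathbb Z_p$ for an odd prime $p$, and $G/Z(G)$ is an infinite $p$-group with trivial center whose locally finite subgroups are finite cyclic. When $G/Z(G)$ has finite exponent we classify these groups by classes in $H^2(G/Z(G),\mathbb Z_p)$.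
\end{abstract}

\section{The question and the results}\label{sec:intro}

A Hausdorff topological group $(G,\tau)$ is \emph{minimal} if $G$ carries no Hausdorff group topology strictly coarser than $\tau$. Equivalently, every continuous bijective homomorphism from $G$ onto a Hausdorff topological group is a homeomorphism. Compact groups are minimal, because a continuous bijection from a compact space onto a Hausdorff space is a homeomorphism; minimality isolates this one consequence of compactness. The discrete group $\mathbb Z$ is not minimal: for a prime $p$, the subgroups $p^j\mathbb Z$ form a base at $0$ of a non-discrete Hausdorff group topology.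

The group $G$ is \emph{hereditarily minimal} if every subgroup of $G$, closed or not, is minimal in the subspace topology. This is a far stronger demand. It forbids discrete infinite cyclic subgroups, so it excludes $\mathbb R$, and compactness does not imply it: $\mathbb Z_p\times\mathbb Z_p$ fails (Example~\ref{ex:product}), where $\mathbb Z_p$ is the group of $p$-adic integers with its usual topology.

Let us sort the simplest locally compact examples by their center $Z(G)$. A finite group has only one Hausdorff topology, so every finite group is hereditarily minimal, and among discrete groups the center can be trivial, proper and nontrivial, or everything. Among non-discrete groups, $\mathbb Z_p$ is an example with $Z(G)=G$ (Lemma~\ref{lem:prodanov}), and $\mathbb Z_p\rtimes\{\pm1\}$ is an example with $Z(G)=\{e\}$ (Example~\ref{ex:dihedral}). The remaining case is the question, posed in \cite{XDST}, that this paper answers.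

\begin{quote}
\emph{Is there a non-discrete hereditarily minimal locally compact group $G$ with $\{e\}\neq Z(G)\neq G$?}
\end{quote}

One would guess that there is none, since the natural candidates fail. The product of $\mathbb Z_p$ with a finite centerless group is not hereditarily minimal, and neither is the Heisenberg group over $\mathbb Z_p$ (Example~\ref{ex:product}). Theorem~\ref{thm:B} shows that no compact group works. Nevertheless the answer is yes.

\begin{theorem}\label{thm:A}
For every odd prime $p$ there are infinitely many pairwise non-isomorphic non-discrete hereditarily minimal locally compact groups $G$ with $\{e\}\neq Z(G)\neq G$ and $Z(G)\cong\mathbb Z_p$.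
\end{theorem}

The examples are built from free Burnside groups of large odd exponent. The second theorem shows that groups of this kind are unavoidable. A group is a \emph{$p$-group} if the order of each element is a power of $p$, and it is \emph{locally finite} if its finitely generated subgroups are finite.

\begin{theorem}\label{thm:B}
Let $G$ be a non-discrete hereditarily minimal locally compact group with $\{e\}\neq Z(G)\neq G$. Put $Z=Z(G)$ and $Q=G/Z$. Then there is an odd prime $p$ such that
\begin{enumerate}
\item[(1)] $Z\cong\mathbb Z_p$ and $Z$ is open in $G$;
\item[(2)] $G$ is torsion-free;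
\item[(3)] $Q$ is an infinite $p$-group with trivial center, and every locally finite subgroup of $Q$ is finite cyclic.
\end{enumerate}
In particular $G$ is not compact.
\end{theorem}

Together the two theorems say that the primes that occur are exactly the odd ones. When $G/Z(G)$ has \emph{finite exponent}, meaning that some $n\ge1$ satisfies $x^n\in Z(G)$ for all $x\in G$, conditions (1) and (2) are also sufficient, and the groups are classified by cohomology classes; this is Theorem~\ref{thm:C}.

Section~\ref{sec:small} reduces hereditary minimality of a group with an open subgroup $Z\cong\mathbb Z_p$ to a question about the openness of one subgroup, and settles it by hand for the smallest extensions of $\mathbb Z_p$. Section~\ref{sec:power} turns one of these computations into a criterion, and Section~\ref{sec:construction} constructs non-abelian groups that satisfy it. Sections~\ref{sec:structure} and~\ref{sec:classification} prove Theorems~\ref{thm:B} and~\ref{thm:C}.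

\medskip
\noindent\textbf{Conventions.} Topological groups are Hausdorff, and isomorphisms of topological groups are topological isomorphisms. We use three elementary facts.
\begin{enumerate}
\item[(G1)] A locally compact subgroup of a topological group is closed; in particular a discrete subgroup is closed.
\item[(G2)] Centralizers and the center are closed, the closure of an abelian subgroup is abelian, and a closed subgroup of finite index is open.
\item[(G3)] A group topology is determined by the neighborhoods of $e$. Hence a group isomorphism between topological groups that maps an open subgroup homeomorphically onto an open subgroup is a homeomorphism.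
\end{enumerate}

\section{Subgroups of $\mathbb Z_p$ and its smallest extensions}\label{sec:small}

The group $\mathbb Z_p$ is compact, totally disconnected, torsion-free and uncountable, and $\mathbb Z$ is dense in it. A closed subgroup $L$ of $\mathbb Z_p$ is stable under multiplication by $\mathbb Z$, hence by $\mathbb Z_p$, so it is an ideal. Therefore:
\begin{enumerate}
\item[(Z1)] A nonzero closed subgroup of $\mathbb Z_p$ equals $p^j\mathbb Z_p$ for some $j\ge0$. It is open and isomorphic to $\mathbb Z_p$, and the quotient by it is cyclic of order $p^j$.
\item[(Z2)] If $p\ne q$ are primes, then $\mathbb Z_p\not\cong\mathbb Z_q$, since $p\mathbb Z_p\neq\mathbb Z_p$ while $p\mathbb Z_q=\mathbb Z_q$.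
\end{enumerate}
For a subgroup $Z\cong\mathbb Z_p$ of a multiplicatively written group and $n\ge1$ we put $nZ=\{z^n:z\in Z\}$. It corresponds to $p^j\mathbb Z_p$, where $p^j$ is the largest power of $p$ dividing $n$, so it is open in $Z$.

\begin{lemma}[Prodanov]\label{lem:prodanov}
Every subgroup $C$ of $\mathbb Z_p$ is minimal in the subspace topology $\tau$.
\end{lemma}

\begin{proof}
Let $C\neq0$ and let $\sigma\subseteq\tau$ be a Hausdorff group topology on $C$. The idea is to apply compactness to the closure $\overline C$ of $C$ in $\mathbb Z_p$. Recall that the Hausdorff abelian group $(C,\sigma)$ is a dense topological subgroup of a complete Hausdorff abelian group $K$, its completion, and that a continuous homomorphism from a dense subgroup of an abelian topological group into $K$ extends to a continuous homomorphism on the whole group. So the identity map $(C,\tau)\to(C,\sigma)\subseteq K$ extends to a continuous homomorphism $f:\overline C\to K$.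

Suppose $\ker f\neq0$. The kernel is closed in $\mathbb Z_p$, so $\ker f=p^j\mathbb Z_p$ by (Z1). For $0\neq c\in C$ the element $p^jc$ is nonzero and lies in $C\cap\ker f$, although $f$ is injective on $C$. Hence $f$ is injective. A continuous injection from the compact space $\overline C$ into a Hausdorff space is a homeomorphism onto its image, and restricting it to $C$ gives $\sigma=\tau$.
\end{proof}

The proof rests on the fact that every nonzero subgroup of $\mathbb Z_p$ meets every nonzero closed subgroup nontrivially. Now let $\mathbb Z_p$ be an open subgroup of a larger group. A coarser topology on a subgroup $H$ cannot change on the part of $H$ inside $\mathbb Z_p$; all it can do is let elements outside this part come close to $e$.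

\begin{lemma}\label{lem:reduction}
Let $(G,\tau)$ be a topological group with an open subgroup $Z\cong\mathbb Z_p$. Let $H\le G$, put $C=H\cap Z$, and let $\sigma\subseteq\tau|_H$ be a Hausdorff group topology on $H$. Then $\sigma|_C=\tau|_C$. Moreover $\sigma=\tau|_H$ if and only if $C$ is $\sigma$-open in $H$.
\end{lemma}

\begin{proof}
The topology $\sigma|_C$ is a Hausdorff group topology on $C$ contained in $\tau|_C$, so the two agree by Lemma~\ref{lem:prodanov}. If $\sigma=\tau|_H$, then $C$ is $\sigma$-open because $Z$ is $\tau$-open. Conversely, let $C$ be $\sigma$-open and let $U$ be a $\tau|_H$-open set containing $e$. Then $U\cap C$ is open in $\tau|_C=\sigma|_C$, hence $\sigma$-open in $H$. So $U$ is a $\sigma$-neighborhood of $e$, and $\sigma=\tau|_H$ by (G3).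
\end{proof}

Since $\sigma$ is unknown, $C$ must be described inside $H$ by means of maps that are continuous for \emph{every} group topology, such as conjugation or taking powers. The following three examples show one description of each kind and a case where none exists.

\begin{example}[Centralizers]\label{ex:dihedral}
Let $G=\mathbb Z_p\rtimes\{\pm1\}$ be the compact group of pairs $(u,\varepsilon)$ with $(u,\varepsilon)(v,\delta)=(u+\varepsilon v,\varepsilon\delta)$, and let $Z=\mathbb Z_p\times\{1\}$. Each $(u,-1)$ is its own inverse, and
\[
(u,-1)(c,1)(u,-1)=(u-c,-1)(u,-1)=(-c,1).
\]
As $-c\neq c$ for $c\neq0$, no element outside $Z$ commutes with a nontrivial element of $Z$; thus $Z(G)=\{e\}$. Let $H$, $C$, $\sigma$ be as in Lemma~\ref{lem:reduction}. If $C$ is trivial, then $|H|\le2$ and $H$ is minimal. Otherwise $C$ is the centralizer in $H$ of any of its nontrivial elements, so it is $\sigma$-closed of index at most $2$, hence $\sigma$-open by (G2). So $G$ is hereditarily minimal.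
\end{example}

When $Z$ is central, centralizers of its elements give no information, and the conclusion can fail.

\begin{example}[Direct products]\label{ex:product}
Let $F$ be any nontrivial topological group. Then $\mathbb Z_p\times F$ is not hereditarily minimal. Indeed, fix $t\in F$ with $t\neq e$. For integers $k$ and $l\neq0$ the equation $k+l\alpha=0$ has at most one solution $\alpha\in\mathbb Z_p$, so some $\alpha$ in the uncountable group $\mathbb Z_p$ solves none of these equations. Put
\[
H=\{(k+l\alpha,\;t^l):k,l\in\mathbb Z\}.
\]
The projection $H\to\mathbb Z_p$ is injective, so it induces on $H$ a Hausdorff group topology $\sigma$ contained in the subspace topology. Choose integers $k_j\to\alpha$ in $\mathbb Z_p$. The elements $(\alpha-k_j,t)\in H$ tend to the identity in $\sigma$ but not in $\mathbb Z_p\times F$. So $H$ is not minimal.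

This disposes of $\mathbb Z_p\times\mathbb Z/p$, of $\mathbb Z_p\times\mathbb Z_p$, and of $\mathbb Z_p\times F$ with $F$ finite and centerless. It also disposes of the Heisenberg group of upper unitriangular $3\times3$ matrices over $\mathbb Z_p$, whose matrices with $(1,2)$ entry $0$ form a subgroup isomorphic to $\mathbb Z_p\times\mathbb Z_p$.
\end{example}

\begin{example}[Powers]\label{ex:power}
Compare two central extensions of a group $Z\cong\mathbb Z_p$ by $\mathbb Z/p$. First let $G=\mathbb Z_p$ and $Z=p\mathbb Z_p$. We show that $C=H\cap p\mathbb Z_p$ is $\sigma$-open using only the first assertion of Lemma~\ref{lem:reduction}. The map $f(x)=px$ sends $H$ into $C$ and is $\sigma$-continuous. The set $C\cap p^2\mathbb Z_p$ is open in $\tau|_C=\sigma|_C$. Since $px\in p^2\mathbb Z_p$ holds exactly when $x\in p\mathbb Z_p$, we get $f^{-1}(C\cap p^2\mathbb Z_p)=C$, and $C$ is $\sigma$-open.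

Now let $G=\mathbb Z_p\times\mathbb Z/p$ and $Z=\mathbb Z_p\times\{0\}$. Here $f(u,i)=(pu,0)$ lies in $pZ$ for every element $(u,i)$, so the preimage of $C\cap pZ$ is all of $H$. The map $f$ kills the torsion and cannot tell $Z$ from its cosets, in accordance with Example~\ref{ex:product}.
\end{example}

\section{The power map criterion}\label{sec:power}

The first computation in Example~\ref{ex:power} did not use that $G$ is abelian. In a non-abelian group the map $x\mapsto x^n$ is not a homomorphism, but it is still continuous for every group topology, and continuity was all we needed.

\begin{proposition}\label{prop:criterion}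
Let $(G,\tau)$ be a torsion-free topological group with an open central subgroup $Z\cong\mathbb Z_p$ such that $G/Z$ has finite exponent. Then $G$ is hereditarily minimal.
\end{proposition}

\begin{proof}
Choose $n\ge1$ with $x^n\in Z$ for all $x\in G$. We first show that for $x\in G$
\begin{equation}\label{eq:detect}
x^n\in nZ\quad\Longleftrightarrow\quad x\in Z .
\end{equation}
If $x\in Z$, then $x^n\in nZ$ by definition. If $x^n=w^n$ with $w\in Z$, then $(xw^{-1})^n=x^nw^{-n}=e$ because $w$ is central, and $x=w\in Z$ because $G$ is torsion-free.

Let $H\le G$, put $C=H\cap Z$, and let $\sigma\subseteq\tau|_H$ be a Hausdorff group topology on $H$. The map $f(x)=x^n$ is continuous from $(H,\sigma)$ to itself and takes values in $H\cap Z=C$, so it is continuous from $(H,\sigma)$ to $(C,\sigma|_C)$. The set $C\cap nZ$ is open in $\tau|_C$, which equals $\sigma|_C$ by Lemma~\ref{lem:reduction}. By \eqref{eq:detect}, $f^{-1}(C\cap nZ)=H\cap Z=C$. Thus $C$ is $\sigma$-open, and $\sigma=\tau|_H$ by Lemma~\ref{lem:reduction}.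
\end{proof}

Centrality and torsion-freeness are used only in \eqref{eq:detect}, openness of $Z$ only through Lemma~\ref{lem:reduction}, and the finite exponent is what lets a single continuous map carry all of $H$ into $C$. By Example~\ref{ex:product}, the group $\mathbb Z_p\times\mathbb Z/p$ shows that torsion-freeness cannot be omitted, and $\mathbb Z_p\times\mathbb Z$ with $\mathbb Z$ discrete shows that some condition on $G/Z$ is needed.

\section{Completing the center of Adian's groups}\label{sec:construction}

To answer the question we need a non-abelian group satisfying the hypotheses of Proposition~\ref{prop:criterion}. The obstacle is Schur's theorem: if $T/Z(T)$ is finite, then the commutator subgroup $T'$ is finite.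

\begin{lemma}\label{lem:schur}
Let $S$ be a torsion-free group and $Z$ a central subgroup such that $S/Z$ is locally finite. Then $S$ is abelian.
\end{lemma}

\begin{proof}
Let $x,y\in S$ and $T=\langle x,y\rangle$. Then $T/(T\cap Z)\cong TZ/Z$ is a finitely generated subgroup of $S/Z$, hence finite. As $T\cap Z\le Z(T)$, the group $T/Z(T)$ is finite. By Schur's theorem $T'$ is finite, hence trivial because $S$ is torsion-free. So $xy=yx$.
\end{proof}

Thus $G/Z$ must have finite exponent without being locally finite, and it must have a torsion-free central extension. The \emph{free Burnside group} $B(m,n)$ of rank $m$ and exponent $n$ is the quotient of the free group of rank $m$ by the subgroup generated by all $n$-th powers. Every element satisfies $x^n=1$, and the abelianization is $\mathbb Z^m/n\mathbb Z^m=(\mathbb Z/n)^m$. We use the following theorem, proved in \cite{Adian71} for large odd $n$ and in \cite[Chapter~VII]{Adian79} in the range $n\ge665$.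

\begin{theorem}[Adian]\label{thm:adian}
For every $m\ge2$ and every odd $n\ge665$ there is a torsion-free group $A=A(m,n)$ whose center is an infinite cyclic group $\langle d\rangle$ and such that $A/\langle d\rangle\cong B(m,n)$.
\end{theorem}

The group $A$ has the right algebraic shape, with $\mathbb Z$ in place of $\mathbb Z_p$. We enlarge $\langle d\rangle\cong\mathbb Z$ to $\mathbb Z_p$ by forming $A\times\mathbb Z_p$ and identifying $d^k\in A$ with $k\in\mathbb Z_p$. The danger is that $\mathbb Z_p$ is divisible by every prime $\ell\neq p$, so that new roots of $d$ appear beside the roots that $A$ already has, and the quotient of two such roots is a torsion element.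

\begin{example}\label{ex:pushout}
Take $A=\mathbb Z$ and $d=\ell$ a prime, and let $G=(\mathbb Z\times\mathbb Z_p)/N$ with $N=\{(\ell k,-k):k\in\mathbb Z\}$. Let $Z$ be the image of $\{0\}\times\mathbb Z_p$; it has index $\ell$. If $\ell=p$, the homomorphism $(a,u)\mapsto a+pu$ maps onto $\mathbb Z_p$, and $a+pu=0$ forces $a\in\mathbb Z\cap p\mathbb Z_p=p\mathbb Z$, so the kernel is $N$. Thus $G$ is the torsion-free group $\mathbb Z_p$, with $Z=p\mathbb Z_p$, as in Example~\ref{ex:power}. If $\ell\neq p$, then $\ell$ is invertible in $\mathbb Z_p$, the pair $(1,-\ell^{-1})$ is not in $N$, and $\ell\,(1,-\ell^{-1})=(\ell,-1)\in N$. So $G$ has an element of order $\ell$. This is why the exponent below is a power of $p$; since Theorem~\ref{thm:adian} requires odd $n$, the prime $p$ is odd.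
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $p$ be an odd prime. Choose $s$ with $n=p^s\ge665$, let $m\ge2$, and give $A=A(m,n)$ the discrete topology. In the locally compact group $A\times\mathbb Z_p$ put
\[
N=\{(d^k,-k):k\in\mathbb Z\}.
\]
This is a central subgroup. Since $d$ has infinite order, $N$ meets the open subgroup $\{1\}\times\mathbb Z_p$ trivially, so $N$ is discrete, and closed by (G1). Hence $G=(A\times\mathbb Z_p)/N$ is a locally compact Hausdorff group. Write $[a,u]$ for the class of $(a,u)$ and let $Z=\{[1,u]:u\in\mathbb Z_p\}$.

\emph{$Z$ is an open central subgroup isomorphic to $\mathbb Z_p$, and $G/Z\cong B(m,n)$.} The subgroup $Z$ is the image of the central subgroup $\{1\}\times\mathbb Z_p$, so it is central, and it is open because quotient homomorphisms are open maps. The homomorphism $u\mapsto[1,u]$ is continuous and injective on a compact group, hence a homeomorphism onto $Z$. In particular $G$ is not discrete. From $[d^k,u]=[1,u+k]$ we see that the preimage of $Z$ in $A\times\mathbb Z_p$ is $\langle d\rangle\times\mathbb Z_p$. Therefore $G/Z\cong A/\langle d\rangle\cong B(m,n)$, a nontrivial group in which $x^n=1$ for all $x$.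

\emph{$Z(G)=Z\neq G$.} Let $[a,u]$ be central and $b\in A$. The commutator of $[a,u]$ and $[b,0]$ is $[aba^{-1}b^{-1},0]$, so $(aba^{-1}b^{-1},0)\in N$. The only element of $N$ with second coordinate $0$ is $(1,0)$, so $ab=ba$. Hence $a\in Z(A)=\langle d\rangle$ and $[a,u]\in Z$. Also $Z\neq G$ because $G/Z$ is nontrivial.

\emph{$G$ is torsion-free.} It suffices to show that $[a,u]^\ell=e$ with $\ell$ prime implies $[a,u]=e$. The assumption means that $a^\ell=d^k$ and $\ell u=-k$ for some $k\in\mathbb Z$. Suppose first that $\ell=p$. Then $k\in p\mathbb Z_p\cap\mathbb Z=p\mathbb Z$, say $k=pk'$, and $u=-k'$ because $\mathbb Z_p$ is torsion-free. As $d$ is central, $(ad^{-k'})^p=a^pd^{-k}=1$, so $a=d^{k'}$ because $A$ is torsion-free. Thus $(a,u)=(d^{k'},-k')\in N$. Suppose now that $\ell\neq p$. Both $a^\ell$ and $a^n$ lie in $\langle d\rangle$, and $\ell$ is coprime to $n=p^s$, so $a\in\langle d\rangle$. Then $[a,u]$ lies in the torsion-free group $Z$, and $[a,u]=e$.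

By Proposition~\ref{prop:criterion}, $G$ is hereditarily minimal. Finally, fix $s$ and let $m\ge2$ vary. The abelianization of $G/Z(G)\cong B(m,p^s)$ has order $p^{sm}$, so different values of $m$ give non-isomorphic groups.
\end{proof}

\section{The structure theorem}\label{sec:structure}

We now prove Theorem~\ref{thm:B}. A \emph{profinite} group is a compact totally disconnected group; its quotients by closed normal subgroups are again profinite. The proof uses the following results.
\begin{enumerate}
\item[(Ch)] The continuous characters $L\to\mathbb T$ of a locally compact abelian group $L$, where $\mathbb T$ is the circle group, separate the points of $L$.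
\item[(P)] (Prodanov \cite{Prodanov}) An infinite hereditarily minimal compact abelian group is isomorphic to $\mathbb Z_q$ for some prime $q$.
\item[(I)] (Iwasawa; see \cite[Theorem~4.13]{MZ}) A connected locally compact group is a product $H_1\cdots H_rK$ with subgroups $H_i\cong\mathbb R$ and a compact connected subgroup $K$.
\item[(HM)] (\cite[Theorem~9.32]{HM}) In a compact connected group every element lies in a compact connected abelian subgroup.
\item[(vD)] (van Dantzig) A totally disconnected locally compact group has a compact open subgroup.
\item[(Zel)] (Zelmanov \cite{Zelmanov}) Every torsion profinite group is locally finite.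
\item[(HKK)] (P.~Hall--Kulatilaka; Kargapolov) Every infinite locally finite group has an infinite abelian subgroup.
\end{enumerate}

The plan is to determine the closed abelian subgroups of $G$ and then to use the center as a probe: for any abelian subgroup $B$ the product $BZ$ is again abelian, so its closure is one of the few groups allowed, and it contains $Z$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Step 1. Every closed abelian subgroup $L$ of $G$ is finite or isomorphic to $\mathbb Z_q$ for some prime $q$.} The group $L$ is locally compact abelian. Let $X$ be the set of its continuous characters and let $j:L\to\mathbb T^X$ be given by $j(x)=(\chi(x))_{\chi\in X}$. This is a continuous homomorphism, injective by (Ch), so it induces on $L$ a Hausdorff group topology contained in the given one. By minimality of $L$ the two coincide, that is, $j$ is a homeomorphism onto $j(L)$. Then $j(L)$ is a locally compact subgroup of the compact group $\mathbb T^X$, hence closed by (G1), and $L$ is compact. All subgroups of $L$ are minimal, so (P) applies. This step is the only place where hereditary minimality is used.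

\smallskip
\emph{Step 2. $G$ is totally disconnected.} Suppose that the identity component $G_0$ is nontrivial. It is a closed subgroup, so it is connected and locally compact, and we write $G_0=H_1\cdots H_rK$ as in (I). If $r\ge1$, then $H_1\cong\mathbb R$ is closed in $G$ by (G1), abelian and not compact, against Step~1. If $r=0$, then $G_0$ is compact and connected, and (HM) applied to an element $x\neq e$ gives a nontrivial compact connected abelian subgroup. The groups in Step~1 are totally disconnected, so this is impossible too. Hence $G_0$ is trivial, and so are all components of $G$, being cosets of $G_0$.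

\smallskip
\emph{Step 3. $Z\cong\mathbb Z_p$ for some prime $p$.} By Step~1 the closed abelian subgroup $Z$ could still be finite. To exclude this we need an infinite abelian subgroup, and here non-discreteness enters. By (vD) there is a compact open subgroup $K$. It is profinite, and it is infinite, since a group with a finite open subgroup is discrete. If $K$ has an element of infinite order, let $B$ be the cyclic group that it generates. Otherwise $K$ is torsion, hence locally finite by (Zel), and (HKK) provides an infinite abelian subgroup $B$. In both cases $\overline{BZ}$ is an infinite closed abelian subgroup, so it is isomorphic to some $\mathbb Z_p$. By hypothesis its closed subgroup $Z$ is nontrivial, so $Z\cong\mathbb Z_p$ by (Z1).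

We record a consequence. Let $M$ be a closed abelian subgroup of $G$ containing $Z$. It is infinite, so $M\cong\mathbb Z_q$ by Step~1. By (Z1), $Z\cong\mathbb Z_q$ and $M/Z$ is cyclic of order a power of $q$; by (Z2), $q=p$. Thus
\begin{equation}\label{eq:M}
M\cong\mathbb Z_p\quad\text{and}\quad M/Z\ \text{is a finite cyclic $p$-group}.
\end{equation}

\smallskip
\emph{Step 4. $G$ is torsion-free and $Q$ is a $p$-group.} For $x\in G$ apply \eqref{eq:M} to $M=\overline{\langle x\rangle Z}$. Since $M$ is torsion-free, $x$ is trivial or has infinite order, and $x^{p^k}\in Z$ with $p^k=|M:Z|$.

\smallskip
\emph{Step 5. Locally finite subgroups of $Q$ are finite cyclic, and $Q$ is infinite.} Let $P\le Q$ be locally finite with preimage $S\le G$. By Step~4 and Lemma~\ref{lem:schur}, $S$ is abelian. By \eqref{eq:M} the group $\overline S/Z$ is finite cyclic, and so is its subgroup $P=S/Z$. If $Q$ were finite, taking $P=Q$ would make $G=S$ abelian, contrary to the hypothesis $Z\neq G$.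

\smallskip
\emph{Step 6. $Z$ is open and $G$ is not compact.} With $K$ as in Step~3, $KZ$ is a subgroup because $Z$ is central; it is compact as a product of two compact sets, open as a union of cosets of $K$, and totally disconnected by Step~2. So $KZ$ is profinite, and $KZ/Z$ is a profinite group, torsion by Step~4. It is locally finite by (Zel), hence finite by Step~5. The closed subgroup $Z$ has finite index in $KZ$, so it is open in $KZ$ by (G2), and therefore in $G$. The cosets of $Z$ form an infinite partition of $G$ into open sets, so $G$ is not compact.

\smallskip
\emph{Step 7. $Z(Q)$ is trivial.} Let $yZ\in Z(Q)$ and $x\in G$. Then $c=xyx^{-1}y^{-1}$ lies in $Z$, and $xyx^{-1}=cy$. By Step~4 there is $r=p^k$ with $y^r\in Z$. Since $y^r$ and $c$ are central,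
\[
y^r=xy^rx^{-1}=(cy)^r=c^ry^r .
\]
Hence $c^r=e$, and $c=e$ because $G$ is torsion-free. So $y$ commutes with every $x$, that is, $y\in Z$.

\smallskip
\emph{Step 8. $Q$ has two elements of order $p$ that generate an infinite subgroup, and $p\neq2$.} The nontrivial $p$-group $Q$ has a subgroup $R$ of order $p$. If $R$ were the only one, it would be normal, and conjugation would give a homomorphism from $Q$ to the automorphism group of $R$, which has order $p-1$. Such a homomorphism on a $p$-group is trivial, so $R$ would be central, against Step~7. So there are distinct subgroups $\langle u\rangle$ and $\langle v\rangle$ of order $p$. If $\langle u,v\rangle$ were finite, it would be cyclic by Step~5, and a cyclic group has at most one subgroup of order $p$. Thus $\langle u,v\rangle$ is infinite.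

Suppose $p=2$, so $u^2=v^2=1$. Then $u(uv)u^{-1}=vu=(uv)^{-1}$ and $v(uv)v^{-1}=vu=(uv)^{-1}$, so $\langle uv\rangle$ is normal in $\langle u,v\rangle$. Modulo $\langle uv\rangle$ the elements $u$ and $v$ have the same image, so the quotient has order at most $2$. As $uv$ has finite order, $\langle u,v\rangle$ is finite, a contradiction.
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis is needed. The group $\mathbb Z_p\rtimes\{\pm1\}$ of Example~\ref{ex:dihedral} has trivial center, and it is compact and has torsion. The group $\mathbb Z_2$ equals its center, and it is compact with $p=2$. A non-abelian group of order $8$ is discrete and satisfies none of (1)--(3). Step~8 also shows that the appeal to Burnside-type groups in Section~\ref{sec:construction} is forced: $Q$ always contains an infinite $p$-group with two generators.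
\end{remark}

\section{Classification for finite exponent}\label{sec:classification}

By Theorem~\ref{thm:B}, the groups in question are central extensions of an open subgroup $\mathbb Z_p$ by a discrete group. By (G3) their topology is then determined by the algebraic extension, so the natural invariant is a class in abstract group cohomology. We recall the correspondence.

Let $Q$ be a group. A \emph{central extension} of $\mathbb Z_p$ by $Q$ is a group $E$ with an injective homomorphism $i:\mathbb Z_p\to Z(E)$ and a surjective homomorphism $\pi:E\to Q$ with kernel $i(\mathbb Z_p)$. Choose a map $s:Q\to E$ with $\pi s=\mathrm{id}$ and $s(1)=e$. Every element of $E$ is uniquely $i(a)s(x)$, and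
\begin{equation}\label{eq:cocycle}
s(x)s(y)=i(f(x,y))\,s(xy)
\end{equation}
defines a function $f:Q\times Q\to\mathbb Z_p$ with $f(1,1)=0$. Associativity makes $f$ a \emph{cocycle}: $f(x,y)+f(xy,z)=f(y,z)+f(x,yz)$. For $h:Q\to\mathbb Z_p$ the \emph{coboundary} $\delta h(x,y)=h(x)+h(y)-h(xy)$ is a cocycle, and $H^2(Q,\mathbb Z_p)$, for the trivial action, is the group of cocycles modulo coboundaries. Replacing $s(x)$ by $i(h(x))s(x)$ replaces $f$ by $f+\delta h$, so the class $\xi$ of $f$ depends only on the extension. Every class arises, and two extensions have the same class exactly when they are related by an isomorphism compatible with $i$ and $\pi$. We write $E_\xi$ for the extension with class $\xi$. For $R\le Q$, the restriction of $\xi$ to $R$ is the class of the extension $\pi^{-1}(R)$, and it is zero if and only if $s$ can be chosen to be a homomorphism on $R$. For $u\in\mathbb Z_p$ the class $u\xi$ is represented by $uf$. For a homomorphism $\varphi:Q\to Q'$ and a class $\xi'\in H^2(Q',\mathbb Z_p)$ represented by $f'$, the class $\varphi^*\xi'$ is represented by $(x,y)\mapsto f'(\varphi x,\varphi y)$.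

We topologize $E_\xi$ by taking the subgroups $i(p^j\mathbb Z_p)$ as a base at $e$. They are central, hence normal, so this defines a group topology. It is Hausdorff because these subgroups intersect trivially, and $i(\mathbb Z_p)$ is an open subgroup carrying the usual topology of $\mathbb Z_p$, so $E_\xi$ is locally compact. By (G3) this is the only group topology in which $i(\mathbb Z_p)$ is open with its usual topology, and the topological group $E_\xi$ depends only on $\xi$ up to isomorphism.

\begin{theorem}\label{thm:C}
Let $G$ be a non-abelian locally compact group such that $G/Z(G)$ has finite exponent. The following are equivalent: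
\begin{enumerate}
\item[(a)] $G$ is non-discrete, hereditarily minimal, and $Z(G)\neq\{e\}$;
\item[(b)] $G$ is torsion-free, and $Z(G)$ is open in $G$ and isomorphic to $\mathbb Z_p$ for some prime $p$.
\end{enumerate}
The topological groups satisfying these conditions are, up to isomorphism, exactly the groups $E_\xi$, where $p$ is a prime, $Q$ is a nontrivial $p$-group of finite exponent with trivial center, and $\xi\in H^2(Q,\mathbb Z_p)$ restricts to a nonzero class on every subgroup of order $p$ of $Q$. For given $p$, pairs $(Q,\xi)$ and $(Q',\xi')$ give isomorphic topological groups if and only if there are an isomorphism $\varphi:Q\to Q'$ and a unit $u\in\mathbb Z_p^\times$ with $\varphi^*\xi'=u\,\xi$.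
\end{theorem}

By Theorem~\ref{thm:B} the prime $p$ is then automatically odd and $Q$ is automatically infinite. By the construction in the proof of Theorem~\ref{thm:A}, such pairs $(Q,\xi)$ exist for every odd $p$.

\begin{proof}
\emph{The equivalence.} Since $G$ is non-abelian, $Z(G)\neq G$, so (a) implies (b) by Theorem~\ref{thm:B}. Assume (b). Then $Z(G)\cong\mathbb Z_p$ is nontrivial and non-discrete, so $G$ is non-discrete, and Proposition~\ref{prop:criterion} with $Z=Z(G)$ shows that $G$ is hereditarily minimal.

\emph{Every such $G$ is some $E_\xi$.} Let $G$ satisfy (a). By Theorem~\ref{thm:B}, $G$ is a torsion-free central extension of the open subgroup $Z(G)\cong\mathbb Z_p$ by $Q=G/Z(G)$, a nontrivial $p$-group with trivial center, of finite exponent by assumption. So $G\cong E_\xi$ for the class $\xi$ of this extension. If $\xi$ restricted to zero on a subgroup $R$ of order $p$, some $s$ would be a homomorphism on $R$, and $s(R)$ would be a subgroup of order $p$ of the torsion-free group $G$.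

\emph{Every such $E_\xi$ satisfies \textup{(b)}.} Let $E=E_\xi$ with $(Q,\xi)$ as in the statement. The surjection $\pi$ maps $Z(E)$ into $Z(Q)=1$, so $Z(E)=i(\mathbb Z_p)$. This is a proper subgroup because $Q\neq1$, so $E$ is non-abelian, and $E/Z(E)\cong Q$ has finite exponent. Suppose $x\in E$ has prime order $\ell$. Then $\pi(x)\neq1$ because $i(\mathbb Z_p)$ is torsion-free, so $\pi(x)$ has order $\ell$, and $\ell=p$ because $Q$ is a $p$-group. Now $\pi$ maps $\langle x\rangle$ isomorphically onto a subgroup $R$ of order $p$, and the inverse isomorphism is a homomorphic choice of $s$ on $R$. So $\xi$ restricts to zero on $R$, against the hypothesis. Hence $E$ is torsion-free.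

\emph{Isomorphisms.} Let $E=E_\xi$ and $E'=E_{\xi'}$, with data $i,\pi,s,f$ and $i',\pi',s',f'$ as in \eqref{eq:cocycle}. Let $\Phi:E\to E'$ be a topological isomorphism. It maps $Z(E)=i(\mathbb Z_p)$ onto $Z(E')=i'(\mathbb Z_p)$, so it induces an isomorphism $\varphi:Q\to Q'$ with $\pi'\Phi=\varphi\pi$ and a continuous automorphism $\beta$ of $\mathbb Z_p$ with $\Phi i=i'\beta$. With $u=\beta(1)$ we have $\beta(k)=uk$ for $k\in\mathbb Z$, hence $\beta(a)=ua$ for all $a$ by density, and $u$ is a unit because $\beta$ is onto. The elements $\Phi(s(x))$ and $s'(\varphi x)$ have the same image in $Q'$, so $\Phi(s(x))=i'(h(x))\,s'(\varphi x)$ for a function $h:Q\to\mathbb Z_p$. Applying $\Phi$ to the two sides of \eqref{eq:cocycle} gives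
\[
i'\bigl(h(x)+h(y)+f'(\varphi x,\varphi y)\bigr)\,s'(\varphi(xy))
=i'\bigl(uf(x,y)+h(xy)\bigr)\,s'(\varphi(xy)).
\]
Therefore
\begin{equation}\label{eq:cohomologous}
uf(x,y)-f'(\varphi x,\varphi y)=h(x)+h(y)-h(xy),
\end{equation}
which says that $u\xi=\varphi^*\xi'$.

Conversely, let $\varphi$ and $u$ satisfy $u\xi=\varphi^*\xi'$, so that \eqref{eq:cohomologous} holds for some $h$. Setting $x=y=1$ gives $h(1)=0$. Define $\Phi(i(a)s(x))=i'(ua+h(x))\,s'(\varphi x)$. This is a bijection, since $\varphi$ is bijective and $a\mapsto ua+h(x)$ is bijective for each $x$. The product $i(a)s(x)\cdot i(b)s(y)=i(a+b+f(x,y))\,s(xy)$ is sent to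
\[
i'\bigl(ua+ub+uf(x,y)+h(xy)\bigr)\,s'(\varphi(xy)),
\]
while the product of the images of the two factors is
\[
i'\bigl(ua+ub+h(x)+h(y)+f'(\varphi x,\varphi y)\bigr)\,s'(\varphi(xy)).
\]
These agree by \eqref{eq:cohomologous}, so $\Phi$ is a group isomorphism. It satisfies $\Phi(i(a))=i'(ua)$, so it maps the open subgroup $i(\mathbb Z_p)$ homeomorphically onto the open subgroup $i'(\mathbb Z_p)$, and it is a homeomorphism by (G3).
\end{proof}

The condition on $\xi$ returns us to Example~\ref{ex:power}. Over a subgroup $R$ of order $p$ on which $\xi$ vanished, the extension would be $\mathbb Z_p\times\mathbb Z/p$. In the groups of Theorem~\ref{thm:C} the preimage of $R$ is instead an open abelian subgroup containing the center with index $p$, so by \eqref{eq:M} it is $\mathbb Z_p$ with the center sitting inside as $p\mathbb Z_p$.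

\begin{remark}\label{rem:exponent}
Theorem~\ref{thm:B} holds without any assumption on the exponent. In the converse direction the assumption cannot be deleted without replacement: the product of $\mathbb Z_p$ with a discrete free group of rank $2$ is non-abelian and satisfies (b), but it is not hereditarily minimal by Example~\ref{ex:product}. We do not determine whether the assumption can be removed in the presence of the other necessary conditions, that is, whether (1)--(3) of Theorem~\ref{thm:B} imply hereditary minimality. When $G/Z$ is a $p$-group of unbounded exponent, no single power map sends $G$ into $Z$, and the proof of Proposition~\ref{prop:criterion} does not apply.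
\end{remark}

\begin{thebibliography}{9}

\bibitem{Adian71}
S.~I.~Adian, \emph{On some torsion-free groups}, Math. USSR Izv. \textbf{5} (1971), 475--484.

\bibitem{Adian79}
S.~I.~Adian, \emph{The Burnside Problem and Identities in Groups}, Springer, 1979.

\bibitem{HM}
Hofmann and Morris, \emph{The Structure of Compact Groups}.

\bibitem{MZ}
Montgomery and Zippin, \emph{Topological Transformation Groups}.

\bibitem{Prodanov}
Prodanov, Annuaire Univ. Sofia \textbf{66} (1971/72), 249--266.

\bibitem{XDST}
Wenfei Xi, Dikran Dikranjan, Menachem Shlossberg, Daniele Toller, \emph{Hereditarily minimal topological groups}, arXiv:1803.08033 (2018).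

\bibitem{Zelmanov}
Zelmanov, Israel J. Math. \textbf{77} (1992), 83--95.

\end{thebibliography}
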